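\title{Orientations of $2$-trees with the largest average connectivity}

\begin{abstract}
The average connectivity of a directed graph is the average, over all ordered pairs $(u,v)$ of distinct vertices, of the maximum number of internally disjoint directed paths from $u$ to $v$. We show that every orientation of a $2$-tree of order $n\ge 3$ has average connectivity at most $\frac32-\frac{2n-3}{n(n-1)}$, and that the $2$-trees with an orientation attaining this bound are the square of the path and, for $n=6$, the $3$-sun. Both are maximal outerplanar, which proves a conjecture posed in a paper of Casablanca, Dankelmann, Goddard, Oellermann and Mol. The proof weighs the loss caused by vertices of degree $2$ against the gain from pairs joined by four edge-disjoint paths. The key step is that in a $2$-tree of order at least $4$ with $t$ vertices of degree $2$, at most $2t-3$ vertices are pairwise joined by four edge-disjoint paths.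
\end{abstract}

\section{The problem and the result}\label{sec:intro}

All graphs in this paper are finite, without loops and without multiple edges. Let $u,v$ be distinct vertices of a directed graph $D$. Directed paths from $u$ to $v$ are \emph{internally disjoint} if no two of them have a common vertex other than $u$ and $v$; an arc from $u$ to $v$ counts as a path. The \emph{connectivity from $u$ to $v$}, written $\kappa_D(u,v)$, is the maximum number of internally disjoint directed paths from $u$ to $v$. If $D$ has $n$ vertices, its \emph{average connectivity} is
\[
\bar\kappa(D)=\frac{1}{n(n-1)}\sum_{(u,v)}\kappa_D(u,v),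
\]
where the sum runs over all ordered pairs of distinct vertices. The minimum of $\kappa_D(u,v)$ is decided by the worst pair alone; the average sees every pair.

An \emph{orientation} of a graph $G$ is a directed graph obtained by giving a direction to every edge of $G$, and $\bar\kappa_{\max}(G)$ is the maximum of $\bar\kappa(D)$ over all orientations $D$ of $G$. Choosing an orientation is a trade-off, because each edge serves one direction only. The paths from $u$ to $v$ use different arcs leaving $u$, and the paths from $v$ to $u$ use different arcs entering $u$, so $\kappa_D(u,v)+\kappa_D(v,u)$ is at most the degree of $u$ in $G$. For a cycle this gives $\bar\kappa_{\max}\le 1$, and the cyclic orientation attains the value $1$.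

A \emph{$2$-tree} is a graph obtained from a triangle by repeatedly adding a new vertex and joining it to both ends of an existing edge. All $2$-trees of order $n$ have $3+2(n-3)=2n-3$ edges, so it is natural to ask which arrangement of these edges can be oriented best. A poor arrangement is easy to name. In the \emph{book} of order $n$, all $n-2$ triangles share one edge $uv$, the \emph{spine}. Every pair of vertices except $\{u,v\}$ contains a vertex of degree $2$, and $u$ has degree $n-1$, so every orientation $D$ of the book satisfies
\begin{equation}\label{eq:book}
n(n-1)\,\bar\kappa(D)\le 2\Big[\binom n2-1\Big]+(n-1)=n(n-1)+n-3 .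
\end{equation}
For large $n$ this is hardly better than a cycle. One is led to spread the triangles out, and the next lemma identifies the $2$-trees in which no edge carries three triangles. A graph is \emph{outerplanar} if it has a planar embedding with all vertices on the outer face, and \emph{maximal outerplanar} if, in addition, no edge can be added to it while preserving this property.

\begin{lemma}\label{lem:mop}
A $2$-tree is maximal outerplanar if and only if each of its edges lies in at most two triangles.
\end{lemma}

\begin{proof}
Let $H$ be an outerplanar graph of order $n\ge 3$. Place a new vertex $z$ in the outer face and join it to all vertices without crossings; the resulting graph $H^+$ is planar. A planar graph with $N\ge3$ vertices has at most $3N-6$ edges and does not contain $K_{3,3}$. The first fact gives $|E(H)|+n\le 3(n+1)-6$, that is, $|E(H)|\le 2n-3$. The second shows that no edge $uv$ of $H$ lies in three triangles $uvw_1,uvw_2,uvw_3$, since otherwise $H^+$ would contain $K_{3,3}$ with sides $\{u,v,z\}$ and $\{w_1,w_2,w_3\}$.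

Conversely, let every edge of the $2$-tree $G$ lie in at most two triangles. We show along the construction of $G$ that the current graph has an embedding whose outer face is bounded by a cycle through all vertices, formed by exactly those edges that lie in only one triangle. This holds for the first triangle. Suppose $w$ is joined to the ends of $xy$. Before this step $xy$ lies in at least one triangle, like every edge of a $2$-tree, and after it in at most two; so before the step it lies in exactly one and is on the outer cycle. Draw $w$ in the outer face close to $xy$. The path $xwy$ replaces $xy$ on the outer cycle, its two edges lie only in the triangle $wxy$, and $xy$ now lies in two triangles. Thus $G$ is outerplanar, and with $2n-3$ edges it is maximal outerplanar.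
\end{proof}

The following conjecture is posed in \cite{CDGOM}.

\begin{quote}
\emph{If $G$ is a $2$-tree of order $n\ge3$ for which $\bar\kappa_{\max}(G)$ is largest among all $2$-trees of order $n$, then $G$ is maximal outerplanar.}
\end{quote}

We prove it by finding the largest value and all $2$-trees that attain it. The \emph{square of the path}, $P_n^2$, has vertices $v_1,\dots,v_n$, with $v_i$ adjacent to $v_j$ if and only if $1\le|i-j|\le2$; it is the $2$-tree obtained from $v_1v_2v_3$ by attaching each $v_i$ to the edge $v_{i-2}v_{i-1}$. The \emph{$3$-sun} is a triangle $x_0x_1x_2$ together with vertices $y_0,y_1,y_2$, where $y_i$ is adjacent to exactly $x_i$ and $x_{i+1}$ (indices modulo $3$). Both graphs are shown in Figure~\ref{fig:extremal}.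

\begin{theorem}\label{thm:main}
Let $G$ be a $2$-tree of order $n\ge3$. Then
\[
\bar\kappa_{\max}(G)\le\frac32-\frac{2n-3}{n(n-1)},
\]
with equality if and only if $G\cong P_n^2$, or $n=6$ and $G$ is the $3$-sun.
\end{theorem}

\begin{corollary}\label{cor:conj}
If $G$ is a $2$-tree of order $n\ge3$ for which $\bar\kappa_{\max}(G)$ is largest among all $2$-trees of order $n$, then $G$ is maximal outerplanar.
\end{corollary}

\begin{proof}
The bound in Theorem~\ref{thm:main} is attained by $P_n^2$, so $G$ attains it and is $P_n^2$ or the $3$-sun. In $P_n^2$ the only possible common neighbors of $v_i,v_{i+1}$ are $v_{i-1},v_{i+2}$, and the only common neighbor of $v_i,v_{i+2}$ is $v_{i+1}$. In the $3$-sun each edge $x_ix_{i+1}$ lies in two triangles and every other edge in one. Lemma~\ref{lem:mop} applies.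
\end{proof}

The constant $\frac32$ is smaller than a first guess. Nonadjacent vertices of a $2$-tree are separated by two vertices (Lemma~\ref{lem:nonadjacent}), which allows connectivity $2$ in both directions, and for $n\ge4$ all but four vertices of $P_n^2$ have degree $4$, which allows the same. Neither vertex cuts nor degrees rule out an average close to $2$. What rules it out is the supply of edge cuts of size $3$ in $2$-trees with few vertices of degree $2$. Section~\ref{sec:value} shows this on $P_n^2$ and reduces Theorem~\ref{thm:main} to two estimates. Sections~\ref{sec:tree} and~\ref{sec:skeleton} describe a $2$-tree by a tree, Sections~\ref{sec:classes} and~\ref{sec:excess} prove the two estimates, and Section~\ref{sec:proof} completes the proof.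

\section{The value of a pair}\label{sec:value}

Fix an orientation $D$ of a graph $G$ with vertex set $V$ and order $n$. The \emph{value} of an unordered pair $\{u,v\}$ of distinct vertices is
\[
b(u,v)=\kappa_D(u,v)+\kappa_D(v,u),
\]
and $K(D)=\sum_{\{u,v\}}b(u,v)=n(n-1)\bar\kappa(D)$ is the total value. Put
\[
M_n=3\binom n2-(2n-3).
\]
Theorem~\ref{thm:main} says that $K(D)\le M_n$ for every orientation of every $2$-tree of order $n$, and it names the $2$-trees that have an orientation with $K(D)=M_n$. The number $M_n$ is what one gets when every pair has value $3$, except that the $\binom n2-\binom{n-2}2=2n-3$ pairs meeting two fixed vertices have value $2$.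

For $X\subseteq V$ let $\delta(X)$ be the set of edges of $G$ with exactly one end in $X$. The \emph{edge-connectivity} $\lambda(u,v)$ between distinct vertices $u,v$ of $G$ is the minimum of $|\delta(X)|$ over all $X$ that contain exactly one of $u,v$. By the edge version of Menger's theorem, $\lambda(u,v)$ equals the maximum number of pairwise edge-disjoint paths between $u$ and $v$ in $G$. The degree bound of Section~\ref{sec:intro} extends from the cut around one vertex to all cuts.

\begin{lemma}\label{lem:cut}
For distinct vertices $u,v$ we have $b(u,v)\le\lambda(u,v)\le\min(\deg u,\deg v)$.
\end{lemma}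

\begin{proof}
Two distinct internally disjoint paths from $u$ to $v$ have no common arc, since both ends of a common arc are common vertices, so the arc goes from $u$ to $v$ and both paths consist of it. Let $u\in X$ and $v\notin X$. Every path from $u$ to $v$ contains an arc leaving $X$, so $\kappa_D(u,v)$ is at most the number of arcs leaving $X$; in the same way $\kappa_D(v,u)$ is at most the number of arcs entering $X$. Each edge of $\delta(X)$ is oriented in exactly one direction, so $b(u,v)\le|\delta(X)|$. The sets $X=\{u\}$ and $X=\{v\}$ give the second inequality.
\end{proof}

The proof uses that $D$ is an orientation: if an edge could be used in both directions, it would give only $b\le2\lambda$.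

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,v/.style={circle,fill,inner sep=1.5pt},a/.style={->,shorten >=2pt,shorten <=2pt}]
\node[v,label=below:$v_1$] (v1) at (0.8,0) {};
\node[v,label=above:$v_2$] (v2) at (1.6,1.1) {};
\node[v,label=below:$v_3$] (v3) at (2.4,0) {};
\node[v,label=above:$v_4$] (v4) at (3.2,1.1) {};
\node[v,label=below:$v_5$] (v5) at (4.0,0) {};
\node[v,label=above:$v_6$] (v6) at (4.8,1.1) {};
\node[v,label=below:$v_7$] (v7) at (5.6,0) {};
\draw[a] (v1)--(v3); \draw[a] (v3)--(v5); \draw[a] (v5)--(v7);
\draw[a] (v2)--(v4); \draw[a] (v4)--(v6);
\draw[a] (v2)--(v1); \draw[a] (v3)--(v2); \draw[a] (v4)--(v3);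
\draw[a] (v5)--(v4); \draw[a] (v6)--(v5); \draw[a] (v7)--(v6);
\draw[dashed] (2.98,-0.3)--(4.22,1.4);
\begin{scope}[xshift=7.4cm,yshift=-0.4cm]
\node[v,label=below:$x_0$] (x0) at (1.2,0) {};
\node[v,label=right:$x_1$] (x1) at (1.8,1.04) {};
\node[v,label=left:$x_2$] (x2) at (0.6,1.04) {};
\node[v,label=right:$y_0$] (y0) at (2.4,0) {};
\node[v,label=right:$y_1$] (y1) at (1.2,2.08) {};
\node[v,label=left:$y_2$] (y2) at (0,0) {};
\draw[a] (x0)--(x1); \draw[a] (x1)--(x2); \draw[a] (x2)--(x0);
\draw[a] (x1)--(y0); \draw[a] (y0)--(x0);
\draw[a] (x2)--(y1); \draw[a] (y1)--(x1);
\draw[a] (x0)--(y2); \draw[a] (y2)--(x2);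
\end{scope}
\end{tikzpicture}
\caption{Orientations of largest average connectivity of the square of the path $P_7^2$ (left) and of the $3$-sun (right). The dashed line crosses the three edges that separate $\{v_1,\dots,v_4\}$ from $\{v_5,v_6,v_7\}$.}
\label{fig:extremal}
\end{figure}

\begin{proposition}\label{prop:path}
For $n\ge3$ the maximum of $K(D)$ over all orientations $D$ of $P_n^2$ is $M_n$.
\end{proposition}

\begin{proof}
Let $i<j$ and $X=\{v_1,\dots,v_i\}$. An edge leaving $X$ joins an index at most $i$ to an index at least $i+1$ at distance at most $2$, so it is one of $v_{i-1}v_{i+1}$, $v_iv_{i+1}$, $v_iv_{i+2}$. By Lemma~\ref{lem:cut}, $b(v_i,v_j)\le3$. The $2n-3$ pairs meeting $\{v_1,v_n\}$ have value at most $2$, as $v_1$ and $v_n$ have degree $2$. Hence $K(D)\le M_n$.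

For the reverse inequality orient $v_i\to v_{i+2}$ and $v_{i+1}\to v_i$ for all $i$. Every vertex reaches all vertices of smaller index by steps of $-1$. Moreover $v_1$ reaches $v_n$: along $v_1,v_3,\dots,v_n$ if $n$ is odd, and along $v_1,v_3,v_2,v_4,\dots,v_n$ if $n$ is even. So every vertex reaches $v_1$, then $v_n$, then every vertex, and all pairs have value at least $2$.

Let $2\le i<j\le n-1$. Start a path $A$ as $v_i,v_{i+2},v_{i+4},\dots$ and a path $B$ as $v_i,v_{i-1},v_{i+1},v_{i+3},\dots$. After $v_i$, the indices on $A$ have the parity of $i$ and those on $B$ the opposite parity. The path with the parity of $j$ reaches $v_j$, and we stop it there. The other one reaches $v_{j+1}$, which exists because $j\le n-1$, and we finish it by the arc $v_{j+1}\to v_j$. The two interiors have indices of different parity, so $\kappa_D(v_i,v_j)\ge2$. Together with $\kappa_D(v_j,v_i)\ge1$ this gives $b(v_i,v_j)\ge3$, and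
\[
K(D)\ge3\binom{n-2}2+2(2n-3)=3\binom n2-3(2n-3)+2(2n-3)=M_n.\qedhere
\]
\end{proof}

This settles the first case with a choice. The only $2$-tree of order $4$ consists of two triangles $uvw,uvw'$. Attaching a fifth vertex to $uv$ gives the book, and the other four edges are equivalent under symmetries and give $P_5^2$. By \eqref{eq:book} the book has $K(D)\le22$, while $M_5=23$.

The $3$-sun reaches the bound in a different way.

\begin{proposition}\label{prop:sun}
The maximum of $K(D)$ over all orientations $D$ of the $3$-sun is $M_6=36$.
\end{proposition}

\begin{proof}
Twelve pairs contain some $y_i$, of degree $2$, and the three pairs $\{x_i,x_{i+1}\}$ consist of vertices of degree $4$, so $K(D)\le12\cdot2+3\cdot4=36$ by Lemma~\ref{lem:cut}. Orient $x_i\to x_{i+1}$ and $x_{i+1}\to y_i\to x_i$. The $x_i$ form a directed cycle, and each $y_i$ has an arc from it and an arc to it, so all pairs have value at least $2$. The paths $x_ix_{i+1}$ and $x_iy_{i-1}x_{i-1}y_{i+1}x_{i+1}$ show $\kappa_D(x_i,x_{i+1})\ge2$, and the paths $x_{i+1}y_ix_i$ and $x_{i+1}x_{i+2}x_i$ show $\kappa_D(x_{i+1},x_i)\ge2$. So $K(D)\ge36=45-9=M_6$.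
\end{proof}

Measured against the value $3$ for each of the $15$ pairs, $P_6^2$ loses $9$ and gains nothing, while the $3$-sun loses $12$ through its third vertex of degree $2$ and regains $3$ on the pairs of value $4$. The general upper bound is this bookkeeping.

\begin{lemma}\label{lem:ledger}
Let $G$ be a $2$-tree of order $n$, let $T$ be its set of vertices of degree $2$, and put $t=|T|$, $m=n-t$. Let $P$ be the number of unordered pairs $\{u,v\}$ with $\lambda(u,v)\ge4$. For an orientation $D$ of $G$ let $E=\sum_{\{u,v\}}\max(0,b(u,v)-4)$ be its \emph{excess}. Then
\[
M_n-K(D)\ \ge\ (t-2)m+\frac{(t-2)(t-3)}2-P-E .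
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cut}, the $tm+\binom t2$ pairs meeting $T$ have value at most $2$, and the other pairs with $\lambda\le3$ have value at most $3$. A pair with $\lambda\ge4$ avoids $T$ and has value at most $3+1+\max(0,b-4)$. Hence
\[
K(D)\le3\binom n2-tm-\binom t2+P+E .
\]
Subtract this from $M_n$ and write $2n-3=2m+2t-3$. The terms without $P$ and $E$ add up to $(t-2)m+\binom t2-2t+3=(t-2)m+\frac12(t^2-5t+6)$.
\end{proof}

So each vertex of degree $2$ beyond the second costs at least $m$, and we have to show that the gains $P$ and $E$ cannot repay more than this cost. We prove two estimates for $n\ge4$. First, at most $2t-3$ vertices are pairwise at edge-connectivity at least $4$ (Proposition~\ref{prop:classes}); this gives $P\le(t-2)m$. Second, $E\le t-3$ when $t\ge3$ (Proposition~\ref{prop:excess}). What remains is $\frac12(t-3)(t-4)\ge0$. The margin vanishes for $t=3$ and $t=4$, so the argument has no room for weaker estimates.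

When $t=2$, the first estimate says that $\lambda\le3$ for all pairs, as in $P_n^2$. To single out $P_n^2$ among these $2$-trees we need one more observation.

\begin{lemma}\label{lem:three}
In any orientation, among any three vertices of degree $3$ there are two that form a pair of value at most $2$.
\end{lemma}

\begin{proof}
A vertex of degree $3$ has in-degree at most $1$ or out-degree at most $1$, so two of the three vertices, $x$ and $y$, satisfy the same alternative. If both have in-degree at most $1$, at most one path of an internally disjoint family can end at $y$, and at most one at $x$. If both have out-degree at most $1$, at most one can start at $x$, and at most one at $y$. In both cases $\kappa_D(x,y)\le1$ and $\kappa_D(y,x)\le1$.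
\end{proof}

\begin{example}\label{ex:fan}
The \emph{fan} of order $n\ge6$ consists of a path $a_1\cdots a_{n-1}$ and a vertex $h$ adjacent to all $a_i$. It is a maximal outerplanar $2$-tree with $T=\{a_1,a_{n-1}\}$. Every pair contains a vertex of degree at most $3$, so all values are at most $3$. Since $a_2,a_3,a_4$ have degree $3$, some pair outside $T$ has value at most $2$, and $K(D)\le M_n-1$. Being maximal outerplanar with two vertices of degree $2$ is therefore not enough to be extremal.
\end{example}

\section{The triangle--edge tree}\label{sec:tree}

Both estimates need the small cuts of a $2$-tree. The definition describes a $2$-tree by an order of construction, which is not unique and does not display the cuts. The following tree depends only on $G$, and removing one of its nodes corresponds to cutting $G$ along an edge.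

Let $G$ be a $2$-tree of order $n$ with vertex set $V$. Let $\mathcal I$ be the bipartite graph whose nodes are the triangles and the edges of $G$, an edge being adjacent to each triangle that contains it. For $x\in V$ let $\mathcal I_x$ be the subgraph induced by the nodes containing $x$, and let $\tau(x)$ be the number of triangles containing $x$.

\begin{lemma}\label{lem:tree}
\begin{enumerate}
\item[(a)] $G$ has $n-2$ triangles, every edge lies in a triangle, and $\mathcal I$ is a tree.
\item[(b)] Each $\mathcal I_x$ is a nonempty subtree. Hence if $x$ lies in two nodes of $\mathcal I$, it lies in every node of the path of $\mathcal I$ between them.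
\item[(c)] $\deg x=\tau(x)+1\ge2$ for every $x\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a triangle, $\mathcal I$ is a star with three leaves and each $\mathcal I_x$ is a path with three nodes. Suppose $w$ is joined to the ends of $xy$. The only new triangle is $wxy$, since $w$ has just the two neighbors $x,y$. So $\mathcal I$ gains the node $wxy$, adjacent to the old node $xy$, and the two leaves $wx,wy$ adjacent to $wxy$; it remains a tree. The subgraph $\mathcal I_w$ is the path $wx,wxy,wy$; the subtree $\mathcal I_x$ contains $xy$ and gains the path $xy,wxy,wx$; the same holds for $y$ with $wy$; the other $\mathcal I_z$ do not change. This proves (a) and the first part of (b). The second part follows because paths in a tree are unique. For (c), the tree $\mathcal I_x$ has $\tau(x)+\deg x$ nodes and $2\tau(x)$ edges, as each triangle at $x$ has two edges at $x$. So $2\tau(x)=\tau(x)+\deg x-1$, and $\tau(x)\ge1$ by (a).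
\end{proof}

We refer to the second part of (b) as the \emph{path property}. For an edge $e$ let $p(e)\ge1$ be the number of triangles containing $e$, that is, its degree in $\mathcal I$. Call $e$ a \emph{boundary} edge if $p(e)=1$ and an \emph{inner} edge if $p(e)\ge2$. The boundary edges are the leaves of $\mathcal I$.

Let $e=uv$ be an edge with triangles $\Delta_i=uvw_i$, $1\le i\le p(e)$. The forest $\mathcal I-e$ has one component $\mathcal C_i$ for each neighbor $\Delta_i$ of $e$. Let $V_i$ be the set of vertices other than $u,v$ that lie in some node of $\mathcal C_i$. The sets $V_i$ are the \emph{sides} of $e$, and $w_i\in V_i$.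

\begin{lemma}\label{lem:sides}
With this notation:
\begin{enumerate}
\item[(a)] The sides partition $V\setminus\{u,v\}$. An edge other than $e$ is a node of $\mathcal C_i$ if and only if it has an end in $V_i$, and no edge joins two different sides.
\item[(b)] If $uw_i$ is a boundary edge, then $w_i$ is the only neighbor of $u$ in $V_i$.
\item[(c)] Every path between $u$ and $v$ whose interior is nonempty and contained in $V_i$ passes through $w_i$.
\item[(d)] The induced subgraph $G_i=G[V_i\cup\{u,v\}]$ is a $2$-tree.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A vertex outside $\{u,v\}$ lies in an edge other than $e$, hence in some side. If it lay in nodes of $\mathcal C_i$ and $\mathcal C_j$ with $i\ne j$, the path property would put it in $e$. So the sides form a partition. An edge $g\ne e$ is a node of exactly one $\mathcal C_j$; its ends lie in $V_j\cup\{u,v\}$, and at least one lies in $V_j$. Since the sides are disjoint, $V_j$ is the only side that $g$ meets. This gives the two remaining claims.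

(b) Let $x\in V_i$ be a neighbor of $u$. By (a) the edge $ux$ is a node of $\mathcal C_i$, so the path of $\mathcal I$ from $e$ to $ux$ starts with $e,\Delta_i$. All its nodes contain $u$, so the next node is $uw_i$. This node is a leaf of $\mathcal I$, so the path ends there and $x=w_i$.

(c) Every edge of such a path $Q$ has an end in $V_i$ and is a node of $\mathcal C_i$. The forest $\mathcal C_i-\Delta_i$ has two components, $\mathcal A$ containing $uw_i$ and $\mathcal A'$ containing $vw_i$. A path of $\mathcal I$ from $\mathcal A$ to $\mathcal A'$ runs through $uw_i,\Delta_i,vw_i$, so a vertex lying in nodes of both components lies in $uw_i$ and in $vw_i$, and it equals $w_i$. In particular $u$ lies in no node of $\mathcal A'$, and $v$ in no node of $\mathcal A$. Thus the edge of $Q$ at $u$ is in $\mathcal A$, the edge at $v$ is in $\mathcal A'$, and somewhere along $Q$ an edge in $\mathcal A$ is followed by an edge in $\mathcal A'$. Their common vertex is $w_i$.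

(d) By (a), the edges of $G_i$ are $e$ and the edge nodes of $\mathcal C_i$. Each of them lies in a triangle of $\mathcal C_i$, and each edge of a triangle of $\mathcal C_i$ is among them. So $G_i$ is the union of the triangles of $\mathcal C_i$. Root the tree $\mathcal C_i$ at $\Delta_i$ and list its triangles by nondecreasing distance from the root. Let $\Delta\ne\Delta_i$ be one of them, let $xy$ be its parent and $z$ its third vertex. The parent of $xy$ is an earlier triangle, so $xy$ is present when $\Delta$ is added. An earlier triangle $\Delta'$ is not a descendant of $\Delta$, so the path from $\Delta$ to $\Delta'$ starts with $xy$; as $z\notin\{x,y\}$, the path property gives $z\notin\Delta'$. Hence adding $\Delta$ joins a new vertex to both ends of an existing edge, and $G_i$ is built as a $2$-tree.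
\end{proof}

\begin{lemma}\label{lem:nonadjacent}
Nonadjacent vertices $u,v$ of $G$ are separated by a set of two vertices. Hence $b(u,v)\le4$ in every orientation of $G$.
\end{lemma}

\begin{proof}
A node containing $u$ and $v$ would make them adjacent, so $\mathcal I_u$ and $\mathcal I_v$ are disjoint. Take a shortest path of $\mathcal I$ from $\mathcal I_u$ to $\mathcal I_v$; its first node contains $u$ and its second does not. Every neighbor of an edge node containing $u$ contains $u$, so the first node is a triangle $uxy$ and the second is $xy$. Since $x,y$ are neighbors of $u$, we have $v\notin\{x,y\}$. So $xy$ belongs to neither subtree and is an interior node of a path joining them; therefore $\mathcal I_u$ and $\mathcal I_v$ lie in different components of $\mathcal I-xy$. Then $u$ and $v$ lie in different sides of $xy$, and by Lemma~\ref{lem:sides}(a) every path between them meets $\{x,y\}$. Internally disjoint paths use different vertices of $\{x,y\}$, so $\kappa_D(u,v)\le2$ and $\kappa_D(v,u)\le2$.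
\end{proof}

\section{The skeleton and its threads}\label{sec:skeleton}

The estimates are in terms of $t$, so we need to see the vertices of degree $2$ in the tree. They appear once the boundary edges are removed. From here to the end of Section~\ref{sec:excess}, $G$ is a $2$-tree of order $n\ge4$, and $T,t,m$ are as in Lemma~\ref{lem:ledger}.

The \emph{skeleton} $\mathcal S$ is the tree obtained from $\mathcal I$ by deleting the boundary edges. It contains $n-2\ge2$ triangles and is connected, so every triangle has at least one inner edge; this is where $n\ge4$ is needed. A triangle is a \emph{leaf}, \emph{middle} or \emph{full} triangle if it has one, two or three inner edges, and this number is its degree in $\mathcal S$. An inner edge $e$ has degree $p(e)\ge2$ in $\mathcal S$ and is \emph{heavy} if $p(e)\ge3$. So the leaves of $\mathcal S$ are the leaf triangles, and the \emph{branch nodes}, the nodes of degree at least $3$, are the full triangles and the heavy edges. Let $s$, $f$, $q$ be the numbers of middle triangles, full triangles and heavy edges, and let $\beta=f+q$. For $P_n^2$ and for the fan, $\mathcal S$ is a path; for the book it is a star centered at the spine; for the $3$-sun it has the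 full triangle $x_0x_1x_2$ at the center and three legs of two nodes each.

\begin{lemma}\label{lem:skeleton}
\begin{enumerate}
\item[(a)] Every leaf triangle contains exactly one vertex of $T$, and every vertex of $T$ lies in exactly one triangle, which is a leaf triangle. Hence $\mathcal S$ has $t\ge2$ leaves.
\item[(b)] Every side of an inner edge contains a vertex of $T$.
\item[(c)] We have
\begin{equation}\label{eq:count}
m=2+s+f,\qquad t-2=f+\sum_{e\ \mathrm{heavy}}(p(e)-2).
\end{equation}
In particular $f\le\beta\le t-2$, and $\beta=0$ if and only if $t=2$.
\end{enumerate}
\end{lemma}

\begin{proof}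
(a) By Lemma~\ref{lem:tree}(c), $x\in T$ if and only if $\tau(x)=1$. Let $uvw$ be a leaf triangle with inner edge $uv$. Then $u,v$ lie in at least two triangles. The nodes $uw,vw$ are leaves of $\mathcal I$, so the connected subgraph $\mathcal I_w$ consists of $uw,uvw,vw$, and $w\in T$. Conversely, if $\tau(w)=1$, the two edges at $w$ of its triangle are boundary edges, so the triangle is a leaf triangle. A tree with at least two nodes has at least two leaves.

(b) Let $e$ be inner, with side $V_i$. Among the nodes of $\mathcal S$ in $\mathcal C_i$, which include $\Delta_i$, take one farthest from $e$. It has no neighbor in $\mathcal S$ farther from $e$, so it is a leaf of $\mathcal S$. Its vertex in $T$ lies in one triangle only, so it is not an end of $e$ and belongs to $V_i$.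

(c) Counting triangles gives $n-2=t+s+f$, which is the first identity. In a tree the sum of $\deg-2$ over all nodes is $-2$. In $\mathcal S$ the leaves contribute $-t$, the full triangles $f$, each heavy edge $p(e)-2\ge1$, and all other nodes $0$. This is the second identity, whose right side is at least $\beta$ and vanishes exactly when $\beta=0$.
\end{proof}

Thus every branching of the skeleton, at a heavy edge or at a full triangle, is paid for with vertices of degree $2$. If $t=2$, then $\mathcal S$ is a path whose ends are triangles, so it alternates between $n-2$ triangles, none of them full, and $n-3$ inner edges with $p(e)=2$.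

Let $t\ge3$. Between its branch nodes the skeleton looks like that of a $2$-tree with $t=2$, and we name these stretches. A \emph{thread} is a component of the forest obtained from $\mathcal S$ by deleting the branch nodes. All its nodes have degree at most $2$, so it is a path. A thread is \emph{outer} if it contains a leaf of $\mathcal S$ and \emph{inner} otherwise. An inner thread is \emph{long} if it contains a triangle and \emph{short} otherwise. Let $\theta$ be the number of long inner threads. For an edge $e$ let $\varphi(e)$ be the number of full triangles containing $e$, and let $h$ be the number of edges with $p(e)=\varphi(e)=2$.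

\begin{lemma}\label{lem:threads}
If $t\ge3$, then every outer thread contains exactly one leaf of $\mathcal S$, and
\begin{equation}\label{eq:threads}
\theta+h+\sum_{e\ \mathrm{heavy}}\varphi(e)=\beta-1 .
\end{equation}
\end{lemma}

\begin{proof}
Consider a thread with $j$ nodes, $\ell$ of which are leaves of $\mathcal S$. The degrees of its nodes add up to $2j-\ell$, and its $j-1$ internal edges account for $2(j-1)$, so it sends $2-\ell$ edges to branch nodes. This number is positive, because $\mathcal S$ is connected and $\beta\ge1$. So an outer thread has $\ell=1$ and hangs on one edge, and an inner thread joins two branch nodes, which are distinct since $\mathcal S$ has no cycle. Deleting the outer threads leaves a tree, and replacing each inner thread, with its two attaching edges, by a single edge leaves a tree on the $\beta$ branch nodes. Its $\beta-1$ edges correspond to the inner threads and to the pairs of branch nodes adjacent in $\mathcal S$. As $\mathcal S$ is bipartite, such a pair is a heavy edge and a full triangle containing it; there are $\sum_{e\text{ heavy}}\varphi(e)$ of them. For the same reason a short inner thread is a single edge node of degree $2$ whose two neighbors are branch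 nodes, that is, full triangles; there are $h$ of them.
\end{proof}

\section{Classes of edge-connectivity at least four}\label{sec:classes}

If $X$ contains exactly one of $x,z$, then for any third vertex $y$ it contains exactly one of $x,y$ or exactly one of $y,z$. Hence $\lambda(x,z)\ge\min(\lambda(x,y),\lambda(y,z))$, and the relation ``$x=y$ or $\lambda(x,y)\ge4$'' is an equivalence relation on $V$. We call its equivalence classes the \emph{classes} of $G$.

To bound a class we look for cuts of size $3$. In $P_n^2$ they occurred where two triangles meet along an edge and each of them has a boundary edge, so we isolate this configuration. An edge $e=uv$ is \emph{thin} if $p(e)=2$ and neither of its triangles $uvw,uvw'$ is full. A thin edge is a \emph{fan edge} if for one of its ends, say $u$, both $uw$ and $uw'$ are boundary edges; we then fix such an end and call it $u_e$. Otherwise it is a \emph{zigzag edge}. In the fan of Example~\ref{ex:fan} all inner edges are fan edges, and in $P_n^2$ the edges $v_iv_{i+1}$ with $3\le i\le n-3$ are zigzag edges. Figure~\ref{fig:thin} shows the cut of size $3$ at a thin edge of either kind.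

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.5pt}]
\fill[gray!25] (0,-1) to[bend left=70] (-1.3,0) -- cycle;
\fill[gray!25] (1.3,0) to[bend left=70] (0,-1) -- cycle;
\draw (0,1)--(0,-1)--(-1.3,0) (0,-1)--(1.3,0);
\draw[very thick] (-1.3,0)--(0,1)--(1.3,0);
\draw[dashed] (-1.2,0.5)--(1.2,0.5);
\node[v,label=above:$u$] at (0,1) {}; \node[v,label=below:$v$] at (0,-1) {};
\node[v,label=left:$w$] at (-1.3,0) {}; \node[v,label=right:$w'$] at (1.3,0) {};
\begin{scope}[xshift=5.2cm]
\fill[gray!25] (0,-1) to[bend left=70] (-1.3,0) -- cycle;
\fill[gray!25] (0,1) to[bend left=70] (1.3,0) -- cycle;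
\draw (1.3,0)--(0,1)--(0,-1)--(-1.3,0);
\draw[very thick] (-1.3,0)--(0,1) (0,-1)--(1.3,0);
\draw[dashed] (-1.1,0.85)--(1.1,-0.85);
\node[v,label=above:$u$] at (0,1) {}; \node[v,label=below:$v$] at (0,-1) {};
\node[v,label=left:$w$] at (-1.3,0) {}; \node[v,label=right:$w'$] at (1.3,0) {};
\end{scope}
\end{tikzpicture}
\caption{An edge $uv$ in exactly two triangles, each of which has an edge lying in no other triangle (thick). The rest of the $2$-tree lies in the shaded regions, which on the left may be empty. The dashed line crosses an edge cut of size $3$: around the vertex $u$ for a fan edge (left), across the graph for a zigzag edge (right).}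
\label{fig:thin}
\end{figure}

\begin{lemma}\label{lem:thin}
Let $e=uv$ be a thin edge with triangles $uvw,uvw'$ and sides $V_1\ni w$, $V_2\ni w'$.
\begin{enumerate}
\item[(a)] If $e$ is a fan edge, then $\deg u_e=3$. Distinct fan edges $e$ have distinct vertices $u_e$.
\item[(b)] If $e$ lies in a leaf triangle, then $e$ is a fan edge.
\item[(c)] If $e$ is a zigzag edge, its ends can be named so that $uw,vw'$ are boundary edges and $vw,uw'$ are inner edges, and then $\delta(V_1\cup\{v\})=\{uw,uv,vw'\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u=u_e$. By Lemma~\ref{lem:sides}(a),(b) the neighbors of $u$ are $v,w,w'$. Then $\tau(u)=2$, and $e$ is the common edge of the two triangles at $u$; so $u_e$ determines $e$.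

(b) Let $uvw$ be a leaf triangle, so that $uw$ and $vw$ are boundary edges. Since $uvw'$ is not full, $uw'$ or $vw'$ is a boundary edge, and then $u$ or $v$ is the required end.

(c) Since $uvw$ is not full, we may name the ends so that $uw$ is a boundary edge. As $e$ is not a fan edge, $uw'$ is inner; as $uvw'$ is not full, $vw'$ is a boundary edge; as $e$ is not a fan edge, $vw$ is inner. The complement of $V_1\cup\{v\}$ is $V_2\cup\{u\}$. By Lemma~\ref{lem:sides}(a),(b), no edge joins $V_1$ to $V_2$, only $uw$ joins $V_1$ to $u$, and only $vw'$ joins $v$ to $V_2$. The edge $uv$ completes the list.
\end{proof}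

Thin edges are plentiful: they match all vertices outside $T$ in number, up to $2t-3$.

\begin{lemma}\label{lem:thincount}
If $r$ is the number of thin edges, then $m-r\le2t-3$.
\end{lemma}

\begin{proof}
If $t=2$, all $n-3$ inner edges are thin, and $m-r=(n-2)-(n-3)=1$. Let $t\ge3$. Two consecutive triangles of a thread are not full, and the edge between them has degree $2$ in $\mathcal S$, so it is thin. An outer thread with $j$ middle triangles has $j+1$ triangles and contains at least $j$ thin edges; a long inner thread with $j$ middle triangles contains at least $j-1$. Every middle triangle lies in a thread, so $r\ge s-\theta$, and $\theta\le\beta-1$ by \eqref{eq:threads}. With Lemma~\ref{lem:skeleton}(c),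
\[
m-r\le(2+s+f)-s+(\beta-1)=1+f+\beta\le1+2(t-2)=2t-3.\qedhere
\]
\end{proof}

If all thin edges are fan edges, each of them removes a candidate from a class, namely a vertex of degree $3$, and Lemma~\ref{lem:thincount} gives the bound we want. A zigzag edge produces no vertex of small degree; $P_n^2$ has $n-4$ vertices of degree $4$ with $t=2$. Instead its cut confines a class to one half of the graph, and the other half can be replaced by a single vertex of degree $2$ without increasing $t$.

\begin{proposition}\label{prop:classes}
Every class $C$ of a $2$-tree $G$ of order $n\ge4$ with $t$ vertices of degree $2$ satisfies $|C|\le2t-3$.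
\end{proposition}

\begin{proof}
We use induction on $n$. Since $2t-3\ge1$, we may assume $|C|\ge2$. Then every vertex of $C$ has degree at least $4$.

Suppose first that all $r$ thin edges are fan edges. The $r$ distinct vertices $u_e$ have degree $3$, so they lie neither in $T$ nor in $C$. Also $C\cap T=\emptyset$. Hence $|C|\le m-r\le2t-3$ by Lemma~\ref{lem:thincount}.

Now let $e=uv$ be a zigzag edge, named as in Lemma~\ref{lem:thin}(c), and put $X=V_1\cup\{v\}$. Since $|\delta(X)|=3$, the class $C$ is contained in $X$ or in its complement $V_2\cup\{u\}$. Exchanging $(u,w,V_1)$ with $(v,w',V_2)$ preserves the naming and swaps the two sets, so we may assume $C\subseteq X$. Let $G_1=G[V_1\cup\{u,v\}]$. It is a $2$-tree by Lemma~\ref{lem:sides}(d), of order less than $n$ because $w'\notin G_1$.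

\emph{The set $C$ lies in one class of $G_1$.} Let $x,y\in C$ be distinct, and take four edge-disjoint paths between them in $G$. A path with both ends in $X$ uses an even number of edges of $\delta(X)=\{uw,uv,vw'\}$. So at most one of the four paths leaves $X$, and it uses exactly two of these edges, one to leave and one to return. These two are not $uv$ and $vw'$, for then the path would leave $X$ at $v$ and return at $v$, visiting $v$ twice. So one of them is $uw$, the other has the end $v$ in $X$, and the part of the path outside $X$ connects $w$ with $v$. Replace this part by $w,u,v$. The result is a path in $G_1$, since $u\notin X$. The other three paths stay in $X$, so they lie in $G_1$ and use neither $uw$ nor $uv$. Thus $x$ and $y$ are joined by four edge-disjoint paths in $G_1$. In particular $G_1$ has a vertex of degree at least $4$, so its order is at least $5$ and the induction hypothesis applies to it.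

\emph{The number $t_1$ of vertices of degree $2$ in $G_1$ is at most $t$.} The vertices of $V_1$ have all their neighbors in $G_1$ and keep their degrees. The vertex $u$ has the neighbors $v,w$ in $G_1$, by Lemma~\ref{lem:sides}(b). Since $vw$ is inner, it lies in a triangle $vwz$ with $z\ne u$; this triangle is adjacent to the node $vw$ of $\mathcal C_1$, so $z\in V_1$, and $v$ has the three neighbors $u,w,z$ in $G_1$. Hence $t_1=|T\cap V_1|+1$. By Lemma~\ref{lem:skeleton}(b), $|T\cap V_2|\ge1$, so $t_1\le t$.

By induction $|C|\le2t_1-3\le2t-3$.
\end{proof}

The $3$-sun attains the bound for $t=3$: by Lemma~\ref{lem:cut} and the proof of Proposition~\ref{prop:sun}, $\lambda(x_i,x_{i+1})\ge4$, so $\{x_0,x_1,x_2\}$ is a class of size $3$.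

\section{Pairs of value more than four}\label{sec:excess}

By Lemma~\ref{lem:nonadjacent} only adjacent pairs contribute to the excess $E$, and their values can be large. In the book, where $t=n-2$, orient $u\to v$ and $u\to w\to v$ for all other vertices $w$; then $\kappa_D(u,v)=t+1$ and the spine contributes $t-3$ when $t\ge3$. We show that the excess is never larger. Lemma~\ref{lem:cut} is of no direct use here, since it says nothing about how the paths are distributed; instead we bound the contribution of each side of the edge.

\begin{lemma}\label{lem:edge}
Let $e=uv$ be an edge and $D$ an orientation of $G$. If $e$ is a boundary edge, then $b(u,v)\le3$. If $e$ is an inner edge, then $b(u,v)\le1+p(e)+\varphi(e)$.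
\end{lemma}

\begin{proof}
Take $\kappa_D(u,v)$ internally disjoint paths from $u$ to $v$ and $\kappa_D(v,u)$ internally disjoint paths from $v$ to $u$. The edge $e$ is oriented in one direction, so at most one of these $b(u,v)$ paths has empty interior. By Lemma~\ref{lem:sides}(a), the interior of any other path lies in one side $V_i$, and by Lemma~\ref{lem:sides}(c) it contains $w_i$. So each side carries at most one path in each direction, at most two in total; for $p(e)=1$ this gives $b(u,v)\le3$.

Let $e$ be inner and let $\Delta_i$ be not full. Then $uw_i$ or $vw_i$ is a boundary edge, and by symmetry we may assume that it is $uw_i$. By Lemma~\ref{lem:sides}(b) it is the only edge between $u$ and $V_i$. A path from $u$ to $v$ through $V_i$ needs the arc $u\to w_i$, and a path from $v$ to $u$ through $V_i$ needs the arc $w_i\to u$. Only one of these arcs is in $D$, so $V_i$ carries at most one path. Summing over the sides gives $b(u,v)\le1+2\varphi(e)+(p(e)-\varphi(e))$.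
\end{proof}

\begin{proposition}\label{prop:excess}
If $t\ge3$, then $E\le t-3-\theta$ for every orientation of $G$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:edge}, a boundary edge contributes $0$ to $E$. An edge with $p(e)=2$ has $b-4\le\varphi(e)-1$, so it contributes at most $1$ if $\varphi(e)=2$ and $0$ otherwise. A heavy edge contributes at most $p(e)-3+\varphi(e)$, which is nonnegative. By \eqref{eq:count} and \eqref{eq:threads},
\[
E\le\sum_{e\ \mathrm{heavy}}(p(e)-2)-q+\Big(h+\sum_{e\ \mathrm{heavy}}\varphi(e)\Big)=(t-2-f)-q+(\beta-1-\theta),
\]
and the right side equals $t-3-\theta$ because $\beta=f+q$.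
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Propositions~\ref{prop:path} and~\ref{prop:sun}, $P_n^2$ and the $3$-sun attain the bound. For $n=3$ the only $2$-tree is $P_3^2$, and Proposition~\ref{prop:path} gives the theorem. So let $G$ be a $2$-tree of order $n\ge4$ and $D$ an orientation of $G$. We show that $K(D)\le M_n$ and that equality forces $G$ to be $P_n^2$ or the $3$-sun. Recall that $t\ge2$.

\subsection*{At least three vertices of degree 2}

Let $C(x)$ be the class of $x$. The vertices of $T$ form singleton classes, so Proposition~\ref{prop:classes} gives
\begin{equation}\label{eq:P}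
P=\frac12\sum_{x\notin T}\big(|C(x)|-1\big)\le\frac12\,m\,(2t-4)=(t-2)m .
\end{equation}
Since $\frac12(t-2)(t-3)=(t-3)+\frac12(t-3)(t-4)$, Lemma~\ref{lem:ledger} can be written as
\[
M_n-K(D)\ \ge\ \big[(t-2)m-P\big]+\big[t-3-\theta-E\big]+\theta+\frac{(t-3)(t-4)}2 .
\]
The first term is nonnegative by \eqref{eq:P}, the second by Proposition~\ref{prop:excess}, and the last because $t$ is an integer. Hence $K(D)\le M_n$.

Suppose $K(D)=M_n$. Then all four terms vanish, so $t\in\{3,4\}$, $\theta=0$, and equality holds in \eqref{eq:P}. The last fact means that every vertex outside $T$ lies in a class of size exactly $2t-3\ge3$. Such vertices exist, as $m\ge2$ by \eqref{eq:count}. Therefore $m\ge2t-3$, and $G$ has no vertex of degree $3$.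

We claim that $s=0$. Since $\theta=0$, no inner thread contains a triangle. If an outer thread contained a middle triangle, its leaf triangle would be followed in the thread by a thin edge, as in the proof of Lemma~\ref{lem:thincount}. By Lemma~\ref{lem:thin}(a),(b) this is a fan edge and yields a vertex of degree $3$, which is impossible. So $s=0$, and Lemma~\ref{lem:skeleton}(c) gives
\[
2t-3\le m=2+f\le t .
\]
This excludes $t=4$. For $t=3$ it gives $m=3$, $f=1$ and $n=6$, and by \eqref{eq:count} there is no heavy edge. So $G$ has one full triangle and three leaf triangles. Each edge of the full triangle lies in exactly one further triangle, and these three triangles are distinct because $\mathcal I$ has no cycle; they are the leaf triangles. Each of them has its vertex of $T$ opposite to its inner edge, and these three vertices are distinct by Lemma~\ref{lem:skeleton}(a). Every edge of $G$ lies in one of the four triangles, so $G$ is the $3$-sun.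

\subsection*{Two vertices of degree 2}

By Proposition~\ref{prop:classes} all classes are singletons, so $\lambda\le3$ and, by Lemma~\ref{lem:cut}, $b\le3$ for all pairs. The $2n-3$ pairs meeting $T$ have value at most $2$. Hence $K(D)\le M_n$.

Suppose $K(D)=M_n$. Then every pair of vertices outside $T$ has value $3$, so by Lemma~\ref{lem:three} at most two vertices have degree $3$. The degrees of $G$ add up to $2(2n-3)$, so
\[
\sum_{x\notin T}(\deg x-4)=(4n-6-4)-4(n-2)=-2 .
\]
Every term is at least $-1$, and at most two terms are negative. So exactly two terms equal $-1$ and the others are $0$. All degrees are at most $4$, and by Lemma~\ref{lem:tree}(c) every vertex lies in at most three triangles.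

It remains to see that this forces the triangles to zigzag. The skeleton is a path; let $\Delta_1,\dots,\Delta_{n-2}$ be its triangles in order. Consecutive triangles share an edge, and these $n-3$ edges are distinct nodes of $\mathcal S$. By the path property, the triangles containing a given vertex are consecutive, so the vertex of $\Delta_{i+1}$ outside $\Delta_i$ lies in no $\Delta_j$ with $j\le i$. We name the vertices so that $\Delta_j=a_ja_{j+1}a_{j+2}$ for all $j$, with $a_1,\dots,a_n$ distinct. Write $\Delta_1=a_1a_2a_3$ and $\Delta_2=a_2a_3a_4$. If $n\ge5$, then $\Delta_3$ shares with $\Delta_2$ an edge other than $a_2a_3$, namely $a_2a_4$ or $a_3a_4$; after exchanging the names of $a_2$ and $a_3$ if necessary, $\Delta_3=a_3a_4a_5$ with $a_5$ new. Suppose that $3\le i\le n-3$ and that $\Delta_1,\dots,\Delta_i$ have been named. The triangle $\Delta_{i+1}$ shares with $\Delta_i$ an edge other than $a_ia_{i+1}$, which is the edge shared by $\Delta_{i-1}$ and $\Delta_i$. So the shared edge is $a_ia_{i+2}$ or $a_{i+1}a_{i+2}$. The first is impossible, because $a_i$ already lies in $\Delta_{i-2},\Delta_{i-1},\Delta_i$. So $\Delta_{i+1}=a_{i+1}a_{i+2}a_{i+3}$ with $a_{i+3}$ new. Every edge of $G$ lies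 in a triangle, so the edges of $G$ are the pairs $a_ja_k$ with $1\le|j-k|\le2$, and $G\cong P_n^2$.

This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{CDGOM}
Rocio M. Casablanca, Peter Dankelmann, Wayne Goddard, Ortrud R. Oellermann, Lucas Mol,
\emph{The maximum average connectivity among all orientations of a graph},
arXiv:1907.07219 (2019).

\end{thebibliography}
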